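# Quadratic Weyl sums that are dense in the plane, for every irrational leading coefficient

## The map $T(u,v)=(u+2x,\;v+u+x)$ and the sums it carries

Let $\mathsf T=[0,1)$, identified with $\mathbb R/\mathbb Z$, and write $e(z)=\exp(2\pi i z)$. For real $z$ (or $z\in\mathsf T$), $\|z\|$ is the distance to the nearest integer. Fix an irrational $x\in\mathsf T$. The object on which everything turns is the map
$$T:\mathsf T^2\to\mathsf T^2,\qquad T(u,v)=(u+2x,\;v+u+x).$$
It rotates the first coordinate by $2x$ and moves the second coordinate by an amount that depends on the first. It is a homeomorphism, with inverse $(u,v)\mapsto(u-2x,\,v-u+x)$. Put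
$$\theta_n(u)=nu+n^2x\in\mathsf T\qquad(n\ge 0).$$
Then
$$T^n(u,v)=(u+2nx,\;v+\theta_n(u)).\tag{1}$$
Indeed, this is clear for $n=0$, and applying $T$ to the right side gives first coordinate $u+2(n+1)x$ and second coordinate $v+nu+n^2x+(u+2nx)+x=v+(n+1)u+(n+1)^2x$.

Now walk along an orbit and add up $e(\text{second coordinate})$:
$$f_n(u,v)=\sum_{j=0}^{n-1}e\big(\text{second coordinate of }T^j(u,v)\big)=e(v)\,W_n(u),\qquad W_n(u)=\sum_{j=0}^{n-1}e(ju+j^2x).\tag{2}$$

What is this for? The quadratic Weyl sums are
$$S_2((x_1,x_2);N)=\sum_{n=1}^Ne(x_1n+x_2n^2).$$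
Put $n=j+1$ in $S_2((y,x);N)$. Since $y(j+1)+x(j+1)^2=(y+x)+j(y+2x)+j^2x$,
$$S_2((y,x);N)=e(y+x)\,W_N(y+2x)=f_N(y+2x,\;y+x).\tag{3}$$
So the Weyl sums with leading coefficient $x$ are the sums $f_N$ along orbits of $T$, started on the curve of points $(y+2x,y+x)$. Questions about how the Weyl sums fill the plane become questions about where the pair $(T^Np,f_N(p))$ can go.

## The set $\mathcal B(x)$ and Forrest's conjecture

Fix the leading coefficient $x$, and let $N$ grow. The partial sums $S_2((y,x);N)$ trace a walk with unit steps in $\mathbb C$. For which linear coefficients $y$ does this walk come arbitrarily close to every complex number? Define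
$$\mathcal B(x)=\{y\in\mathsf T:\ \text{the sequence } S_2((y,x);N),\ N\in\mathbb N,\ \text{is dense in }\mathbb C\}.$$

A $\mathcal G_\delta$ set is a countable intersection of open sets. Baire's theorem, on the complete metric space $\mathsf T$, says that a countable intersection of dense open sets is dense; so a dense $\mathcal G_\delta$ is a large set in the topological sense.

The paper of Changhao Chen and Igor E. Shparlinski, "Small values of Weyl sums", arXiv:1907.03101 (2019), records a theorem of Forrest: if $x$ is irrational and $\liminf_{q\to\infty}q^{3/2}\|qx\|<\infty$, then $\mathcal B(x)$ contains a dense $\mathcal G_\delta$ set in $\mathsf T$. It also records the conjecture of Forrest that the same holds for every irrational $x$ with $\liminf_{q\to\infty}q\|qx\|=0$. (Here $q$ runs over positive integers. The second condition is weaker: $q\|qx\|=q^{-1/2}\cdot q^{3/2}\|qx\|$, which tends to $0$ along a sequence where the second factor stays bounded.)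

We prove that the conjecture is true and that no Diophantine hypothesis is needed.

**Theorem 1.** For every irrational $x\in\mathsf T$ the set $\mathcal B(x)$ is a dense $\mathcal G_\delta$ subset of $\mathsf T$. In particular Forrest's conjecture is true.

**Theorem 2.**
(a) For every irrational $x$ there is a dense $\mathcal G_\delta$ set of $y\in\mathsf T$ for which the sequence
$$\big(2Nx\bmod 1,\ \ Ny+N^2x\bmod 1,\ \ S_2((y,x);N)\big),\qquad N\in\mathbb N,$$
is dense in $\mathsf T^2\times\mathbb C$.
(b) If $x$ is rational then $\mathcal B(x)=\varnothing$. Hence: $x$ irrational $\iff\mathcal B(x)\neq\varnothing\iff\mathcal B(x)$ is a dense $\mathcal G_\delta$.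

To see that Theorem 1 covers points outside the conjecture, take $x=\sqrt2-1$. If $p$ is the integer nearest to $q\sqrt2$, then $\|qx\|=|q\sqrt2-p|=\frac{|2q^2-p^2|}{q\sqrt2+p}\ge\frac1{2\sqrt2\,q+1/2}$, because $2q^2-p^2$ is a nonzero integer and $p\le q\sqrt2+\frac12$. So $q\|qx\|\ge 1/(2\sqrt2+\frac12)$ for all $q\geq 1$, and the hypothesis of the conjecture fails. Theorem 1 applies all the same.

## Rational $x$, by hand

Start with $x=0$: $S_2((y,0);N)=\sum_{n\le N}e(ny)$ is a geometric sum. It is bounded if $y\ne0$ and equals $N$ if $y=0$. Next $x=\frac12$: since $n^2\equiv n\pmod 2$, we get $S_2((y,\frac12);N)=\sum_{n\le N}e\big(n(y+\frac12)\big)$, which is again geometric. Nothing is dense in either case.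

**Proof of Theorem 2(b), first sentence.** Let $x=a/q$ with $a\in\mathbb Z$, $q\in\mathbb N$, let $y\in\mathsf T$, and write $S_N=S_2((y,x);N)$, $S_0=0$. For $l\ge0$ and $r\ge1$ we have $(lq+r)^2x\equiv r^2x\pmod 1$. So the block of terms $n=lq+1,\dots,lq+q$ sums to $e(lqy)S_q$, and for $k\ge0$, $0\le r<q$,
$$S_{kq+r}=S_q\sum_{l=0}^{k-1}e(lqy)+e(kqy)S_r.$$
If $qy\notin\mathbb Z$, the geometric sum has modulus at most $2/|1-e(qy)|$, so $|S_{kq+r}|\le 2q/|1-e(qy)|+q$ and the sequence is bounded. If $qy\in\mathbb Z$, then $S_{kq+r}=kS_q+S_r$, and the whole sequence lies on the finitely many sets $S_r+\mathbb R S_q$, $0\le r<q$, each a line or a point. In neither case is the sequence dense in $\mathbb C$. $\square$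

The equivalences in (b) then follow from Theorem 1: $x$ irrational implies $\mathcal B(x)$ is a dense $\mathcal G_\delta$, which implies $\mathcal B(x)\ne\varnothing$, which by what we just proved implies $x$ irrational.

From here on $x$ is a fixed irrational.

## Identities, estimates and dense orbits

Splitting the sum (2) after $n$ terms gives, for $n,m\ge0$ and $p\in\mathsf T^2$,
$$f_{n+m}(p)=f_n(p)+f_m(T^np).\tag{4}$$
With $p=(u,0)$ and $T^np=(u+2nx,\theta_n(u))$ this reads
$$W_{n+m}(u)=W_n(u)+e(\theta_n(u))\,W_m(u+2nx).\tag{5}$$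
The left side of (5) is symmetric in $n$ and $m$. Write it with $m=k$ in both orders and equate:
$$e(\theta_k(u))\,W_n(u+2kx)=W_n(u)+e(\theta_n(u))\,W_k(u+2nx)-W_k(u).\tag{6}$$
Read (6) as a statement about a fixed $k$ and a huge $n$: moving the base point $u$ by $2kx$ changes $W_n$ only by a phase and by a bounded error, at most $2k$.

Since $|e(\alpha)-e(\beta)|\le2\pi\|\alpha-\beta\|$, we have
$$|W_k|\le k,\qquad |W_k(w+h)-W_k(w)|\le\sum_{j<k}2\pi j\|h\|\le\pi k^2\|h\|.\tag{7}$$
Expanding $(n+m)^2$ gives
$$\theta_{n+m}(u)=\theta_n(u)+\theta_m(u)+2nmx.\tag{8}$$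

We also need that for every $p\in\mathsf T^2$ the forward orbit $\{T^mp:m\ge0\}$ is dense in $\mathsf T^2$. This is Weyl's theorem. By his criterion it suffices that for $(k_1,k_2)\ne(0,0)$ the polynomial $k_1\cdot2mx+k_2(mu+m^2x)$ in $m$ is equidistributed modulo 1, and this holds because its leading coefficient is irrational: it is $k_2x$ if $k_2\ne0$, and $2k_1x$ if $k_2=0$. In particular the sequences $2kx$ and $-2kx$, $k\ge0$, are dense in $\mathsf T$.

## Even $n$: a Weyl sum that cancels in pairs

To reach every complex number we must first see small Weyl sums at large times. There is an exact cancellation. For $n=2$, $W_2(u)=1+e(u+x)$ vanishes at $u=\frac12-x$. For $n=4$ and $u=\frac12-3x$, the four terms $e(ju+j^2x)$ are $1,\ -e(-2x),\ e(-2x),\ -1$, and they sum to $0$. The pattern is general, and (6) carries it into any arc.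

**Lemma 1.** For every nonempty open arc $J\subset\mathsf T$, every $\eta>0$ and every $N_0$ there are $n\ge N_0$ and $u\in J$ with $\|2nx\|<\eta$ and $|W_n(u)|<\eta$.

**Step 1: an exact zero.** Let $n\ge 2$ be even and $u_n=\frac12-(n-1)x$. The $j$th term of $W_n(u_n)$ is
$$a_j=e\big(\tfrac j2-j(n-1)x+j^2x\big)=(-1)^je\big(-j(n-1-j)x\big).$$
The exponent $j(n-1-j)$ is unchanged under $j\mapsto n-1-j$, while the sign $(-1)^j$ flips because $n-1$ is odd. So $a_{n-1-j}=-a_j$, and $W_n(u_n)=0$.

**Step 2: the angle at the zero is small.** Since $n$ is even,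
$$\theta_n(u_n)=\tfrac n2-n(n-1)x+n^2x\equiv nx\pmod1.$$

**Step 3: move the zero into $J$.** By (6) at $u=u_n$, for each $k\ge0$,
$$|W_n(u_n+2kx)|=|e(nx)W_k(u_n+2nx)-W_k(u_n)|.$$
Here $|e(nx)-1|\le2\pi\|nx\|$ and $\|2nx\|\le2\|nx\|$, so (7) gives
$$|W_n(u_n+2kx)|\le2\pi\|nx\|\,k+\pi k^2\cdot2\|nx\|.$$
Fix $k\ge0$ with $\frac12+x+2kx\in J$. This $k$ does not depend on $n$. Now $u_n+2kx=\frac12+x+2kx-nx$, which lies in $J$ as soon as $\|nx\|$ is small. Since $2x$ is irrational there are arbitrarily large even $n$ with $\|nx\|$ as small as we please. Take such an $n\ge N_0$, small enough that $u=u_n+2kx\in J$, that the bound above is below $\eta$, and that $2\|nx\|<\eta$. $\square$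

## Every modulus $r\ge1$ occurs in every arc

Next we pass from small values to prescribed moduli: on any arc $W_n$ is also large somewhere, and we interpolate.

**Lemma 2.** For every nonempty open arc $J$, every $\eta>0$, $N_0$ and $r\ge1$ there are $n\ge N_0$ and $u\in J$ with $\|2nx\|<\eta$ and $|W_n(u)|=r$.

**Step 1: $W_n$ is large on $J$.** For each $z\in\mathsf T$ some $k\ge0$ has $z-2kx\in J$. So the open sets $J+2kx$ cover $\mathsf T$, and by compactness $\mathsf T=\bigcup_{k=0}^{k_0}(J+2kx)$ for some $k_0$. By (6) and $|W_k|\le k$,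
$$|W_n(u+2kx)|\le|W_n(u)|+2k.$$
Write each point of $\mathsf T$ as $u+2kx$ with $u\in J$ and $k\le k_0$ to get $\sup_J|W_n|\ge\sup_{\mathsf T}|W_n|-2k_0$. The functions $u\mapsto e(ju)$ are orthonormal, so $\int_{\mathsf T}|W_n|^2=n$ and $\sup_{\mathsf T}|W_n|\ge\sqrt n$. Hence
$$\sup_J|W_n|\ge\sqrt n-2k_0.$$

**Step 2: interpolate.** By Lemma 1, with $\min(\eta,1)$ in place of $\eta$, take $n\ge N_0$ so large that $\sqrt n-2k_0>r$, with $\|2nx\|<\eta$ and $|W_n(u')|<1\le r$ for some $u'\in J$. By Step 1 some $u''\in J$ has $|W_n(u'')|>r$. The intermediate value theorem for the continuous function $|W_n|$ on the arc $J$ gives $u\in J$ with $|W_n(u)|=r$. $\square$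

## The phase, and the angle $\theta_n(u)$ that blocks it

It is natural to try to finish here. By Baire, Theorem 1 amounts to this: given an arc $J$ and a target $w$, find $y\in J$ and $N$ with $S_2((y,x);N)$ close to $w$. By (3) and Lemma 2 we can hit the right modulus $|w|$ (if $|w|\ge1$). What remains is the phase, and (6) suggests how to turn it.

Suppose that at one fixed $u$ we have times $n_i\to\infty$ with $\|2n_ix\|\to0$ and $|W_{n_i}(u)|\to r$. For each fixed $k$, (6) and (7) give
$$e(\theta_k(u))\,W_{n_i}(u+2kx)=W_{n_i}(u)+\big(e(\theta_{n_i}(u))-1\big)W_k(u)+o(1).$$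
If in addition $\theta_{n_i}(u)\to0$, then $W_{n_i}(u+2kx)=e(-\theta_k(u))W_{n_i}(u)+o(1)$. The points $T^k(u,0)=(u+2kx,\theta_k(u))$ are dense in $\mathsf T^2$, so we could choose $k$ with $u+2kx$ back near $u$ and with $e(-\theta_k(u))$ near any prescribed phase. That would do it.

But Lemma 2 says nothing about $\theta_n(u)$. If $\theta_{n_i}(u)$ stays away from $0$, the term $(e(\theta_{n_i}(u))-1)W_k(u)$ does not go away; we only know that it is at most $2k$. This is where the approach stops. In terms of $T$: from (1), $\|2nx\|$ small says that $T^n(u,v)$ returns in the first coordinate, while the second coordinate is displaced by $\theta_n(u)$. We need values of $f_n$ at times of full return, and we have only half-returns. The next notion isolates what we want.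

## Values of $f_n$ at returns

**Definition.** For $p_0\in\mathsf T^2$ let $E(p_0)$ be the set of $c\in\mathbb C$ for which there are $q_k\in\mathsf T^2$ and $m_k\ge1$ with
$$q_k\to p_0,\qquad T^{m_k}q_k\to p_0,\qquad f_{m_k}(q_k)\to c.$$

**Definition.** Let $E$ be the set of $c\in\mathbb C$ such that for every nonempty open $U\subset\mathsf T^2$ and every $\varepsilon>0$ there are $n\ge1$ and $p\in U$ with $T^np\in U$ and $|f_n(p)-c|<\varepsilon$.

So $E(p_0)$ collects the values seen at returns to one point, and $E$ those seen at returns to every open set. To get a feeling, make the same definitions for an irrational rotation $v\mapsto v+\alpha$ of $\mathsf T$ and the sums $f_n(v)=\sum_{j<n}e(v+j\alpha)=e(v)\frac{1-e(n\alpha)}{1-e(\alpha)}$. At a return, $m_k\alpha\to0$, so $f_{m_k}(q_k)\to0$: the only value is $0$. If instead we sum the constant $1$, then $f_n=n$; returns to a point force $m_k\to\infty$ (a bounded $m_k$ would have a constant subsequence $m$ with $m\alpha=0$), and there are no values at all. So a nonzero value of $E(p_0)$ has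 to be earned.

## A nonzero return value from two half-returns in both orders

**Lemma 3.** There is $p^*\in\mathsf T^2$ such that $E(p^*)$ contains some $c_0\neq0$.

**Step 1: one base point with half-returns of every integer modulus.** We want a single $u$ to serve for infinitely many times, each later time being an extremely good return compared with the earlier ones. Let $(\rho_i)_{i\ge1}$ be a sequence of positive integers in which every positive integer occurs infinitely often. Put $n_0=1$ and let $J_0$ be a nondegenerate closed arc. Given $n_{i-1}$ and $J_{i-1}$, apply Lemma 2 to the interior of $J_{i-1}$ with $r=\rho_i$. It gives $n_i>n_{i-1}$ with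
$$\|2n_ix\|\le\eta_i:=\frac{2^{-i}}{\pi n_{i-1}^2}$$
and a point of the interior where $|W_{n_i}|=\rho_i$. By continuity there is a nondegenerate closed arc $J_i\subset J_{i-1}$ around that point on which $\big||W_{n_i}|-\rho_i\big|\le2^{-i}$.

The nested compact arcs have a common point; fix $u\in\bigcap_iJ_i$ and set
$$p=(u,0),\qquad c_i=W_{n_i}(u)=f_{n_i}(p),\qquad t_i=\theta_{n_i}(u).$$
Then $T^{n_i}p=(u+2n_ix,\,t_i)$, where $2n_ix\to0$, and $\big||c_i|-\rho_i\big|\le2^{-i}$.

**Step 2: add two of these times.** Let $1\le a<b$. Use (5) with $n=n_b$ first and then $m=n_a$: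
$$f_{n_a+n_b}(p)=W_{n_b}(u)+e(t_b)W_{n_a}(u+2n_bx)=c_b+e(t_b)c_a+O(2^{-b}),\tag{9}$$
because by (7) $|W_{n_a}(u+2n_bx)-W_{n_a}(u)|\le\pi n_a^2\eta_b\le2^{-b}$, as $n_a\le n_{b-1}$. By (1) and (8),
$$T^{n_a+n_b}p=\big(u+2(n_a+n_b)x,\ t_a+t_b+O(2^{-b})\big),\tag{10}$$
because $\|2n_an_bx\|\le n_a\eta_b\le2^{-b}$. The implied constants are $1$. Note the asymmetry: the landing point (10) treats $a$ and $b$ alike, while in the value (9) it is always the later index that multiplies the earlier one by its phase.

**Step 3: pass to limits.** For each integer $\rho\ge1$ choose, by compactness, an infinite set $I_\rho\subset\{i:\rho_i=\rho\}$ along which $t_i\to t^{(\rho)}$ and $c_i\to c^{(\rho)}$. Then $|c^{(\rho)}|=\rho$. Write $t=t^{(1)}$, $c=c^{(1)}$, so $|c|=1$.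

**Step 4: the lucky case $t=0$.** Along $i\in I_1$ we have $T^{n_i}p\to(u,0)=p$ and $f_{n_i}(p)\to c\ne0$. So $c\in E(p)$ (take $q_k=p$), and we are done with $p^*=p$.

Now suppose $t\ne0$. A first thought is to repeat the half-return until the angles add up to $0$. Fix $q$ and take indices $a_1<\dots<a_q$ in $I_1$, all tending to infinity. Repeating Step 2 (with $m=n_{a_1}+\dots+n_{a_s}\le s\,n_{a_s}$ before the time $n_{a_{s+1}}$, the error in the value is at most $s^2 2^{-a_{s+1}}$ and the error in the angle at most $s2^{-a_{s+1}}$), one lands at $(u,qt)$ in the limit with value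
$$c\,\big(1+e(t)+\dots+e((q-1)t)\big)=c\,\frac{1-e(qt)}{1-e(t)}.$$
So as $qt\to0$ the value tends to $0$: this is the rotation example above, and returns built this way from the single limit $(t,c)$ yield nothing. Exchanging the order does not help either, since with both indices in $I_1$ the value in (9) tends to $c+e(t)c$ in both orders.

The geometry behind this suggests the remedy. To the limit $(t^{(\rho)},c^{(\rho)})$ attach the motion of the plane $z\mapsto c^{(\rho)}+e(t^{(\rho)})z$. The limit of (9) is the composition of two such motions applied to $0$, the later index acting last. Powers of one rotation about one fixed point commute. Two rotations about different points do not, and their two compositions have the same angle, so they differ by a nonzero translation. The fixed point of $z\mapsto c+e(t)z$ is $c/(1-e(t))$, of modulus $1/|1-e(t)|$; if $t^{(\rho)}\ne0$ the other fixed point has modulus at least $\rho/2$, because $|1-e(t^{(\rho)})|\le2$. So a second radius $\rho>2/|1-e(t)|$ separates them. (If $t^{(\rho)}=0$ the second motion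 is a nonzero translation, and that does not commute with a nontrivial rotation.) The computation below treats all cases at once.

**Step 5: the case $t\ne0$, two radii.** Choose an integer $\rho>2/|1-e(t)|$. Since $|1-e(t)|\le2$ we have $\rho\ge2$, so $I_1$ and $I_\rho$ are disjoint. Write $t'=t^{(\rho)}$, $c'=c^{(\rho)}$, and put $p^*=(u,t+t')$. By (9) and (10):

* if $a\in I_1$, $b\in I_\rho$, $a<b$ and $a\to\infty$, then $T^{n_a+n_b}p\to p^*$ and $f_{n_a+n_b}(p)\to A:=c'+e(t')c$;
* if $b\in I_\rho$, $a\in I_1$, $b<a$ and $b\to\infty$, then $T^{n_a+n_b}p\to p^*$ and $f_{n_a+n_b}(p)\to A':=c+e(t)c'$.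

**Step 6: compare the two arrivals.** Both kinds of time bring $p$ close to the same point $p^*$, with different sums; the stretch of orbit between the two arrivals is then a full return. Precisely, choose times $m_k$ of the first kind and $m_k'>m_k$ of the second kind, with all indices tending to infinity, and put $q_k=T^{m_k}p$. Then $q_k\to p^*$, and $T^{m_k'-m_k}q_k=T^{m_k'}p\to p^*$. By (4),
$$f_{m_k'-m_k}(q_k)=f_{m_k'}(p)-f_{m_k}(p)\to A'-A=(1-e(t'))c-(1-e(t))c'.$$
Hence $c_0:=A'-A\in E(p^*)$. Finally $|c|=1$, $|c'|=\rho$ and $|1-e(t')|\le2$ give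
$$|c_0|\ge\rho|1-e(t)|-2>0.\qquad\square$$

## From one return value to all of $\mathbb C$

**Lemma 4.** $E=\mathbb C$.

**Step 1: $E(p_0)\subset E$ for every $p_0$.** The purpose is to spread a value from one point over all open sets. Let $c\in E(p_0)$ be realized by $q_k,m_k$, and fix $m\ge0$. Computing $f_{m+m_k}(q_k)$ by (4) in two ways,
$$f_{m_k}(T^mq_k)=f_{m_k}(q_k)+f_m(T^{m_k}q_k)-f_m(q_k)\to c+f_m(p_0)-f_m(p_0)=c,$$
since $f_m$ is continuous and both $q_k$ and $T^{m_k}q_k$ tend to $p_0$. Moreover $T^mq_k\to T^mp_0$ and $T^{m_k}(T^mq_k)=T^m(T^{m_k}q_k)\to T^mp_0$. So $c\in E(T^mp_0)$. Every nonempty open $U$ contains some $T^mp_0$ with $m\geq 0$, because forward orbits are dense, and then it contains $T^mq_k$ and $T^{m_k}T^mq_k$ for large $k$. Hence $c\in E$.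

**Step 2: $E+E\subset E$.** Two returns can be concatenated. Let $c,c'\in E$, $U$ nonempty open, $\varepsilon>0$. Choose $n\ge1$ and $p\in U$ with $T^np\in U$ and $|f_n(p)-c|<\varepsilon/2$. By continuity there is an open $V$ with $p\in V\subset U$, $T^nV\subset U$, and $|f_n-c|<\varepsilon/2$ on $V$. The set $T^nV$ is open, since $T$ is a homeomorphism. Apply $c'\in E$ to it: there are $m\ge1$ and $p'\in T^nV$ with $T^mp'\in T^nV\subset U$ and $|f_m(p')-c'|<\varepsilon/2$. Put $p''=T^{-n}p'\in V\subset U$. Then $T^{n+m}p''=T^mp'\in U$, and by (4) $f_{n+m}(p'')=f_n(p'')+f_m(p')$ is within $\varepsilon$ of $c+c'$.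

**Step 3: $E$ is invariant under rotation about $0$.** The free variable $v$ now pays off. The map $R_s(u,v)=(u,v+s)$ commutes with $T$, and $f_n\circ R_s=e(s)f_n$ by (2). Let $c\in E$, and let $U,\varepsilon$ be given. Apply the definition to $R_{-s}U$: there are $n\ge1$ and $p\in R_{-s}U$ with $T^np\in R_{-s}U$ and $|f_n(p)-c|<\varepsilon$. Then $R_sp\in U$, $T^nR_sp=R_sT^np\in U$, and $|f_n(R_sp)-e(s)c|<\varepsilon$. So $e(s)c\in E$.

**Step 4: fill the plane.** By Lemma 3 and Step 1, $E$ contains some $c_0\ne0$. By Step 3 it contains the circle of radius $R=|c_0|$. Every $z=|z|e(\alpha)$ with $|z|\le2R$ is a sum of two points of that circle: choose $\beta$ with $\cos2\pi\beta=|z|/(2R)$; then $Re(\alpha+\beta)+Re(\alpha-\beta)=2R\cos(2\pi\beta)\,e(\alpha)=z$. By Step 2, $E$ contains the closed disc of radius $2R$. Since $z=\frac z2+\frac z2$, Step 2 also doubles discs, so $E$ contains closed discs of arbitrarily large radius. $\square$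

## Going from $U$ to $V$ with a prescribed sum

Lemma 4 prescribes the sum at a return to $U$. To finish, we let the orbit end in any other open set.

**Lemma 5.** For all nonempty open $U,V\subset\mathsf T^2$, $z\in\mathbb C$ and $\varepsilon>0$ there are $N\ge1$ and $p\in U$ with $T^Np\in V$ and $|f_N(p)-z|<\varepsilon$.

**Step 1: one passage from $U$ to $V$.** By density of forward orbits there are $m\ge0$ and $q\in U\cap T^{-m}V$. Put $d=f_m(q)$, and choose an open $U'\ni q$ with $U'\subset U\cap T^{-m}V$ and $|f_m-d|<\varepsilon/2$ on $U'$.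

**Step 2: correct the sum by a return before the passage.** Since $z-d\in E$ by Lemma 4, there are $n\ge1$ and $p\in U'$ with $T^np\in U'$ and $|f_n(p)-(z-d)|<\varepsilon/2$. Take $N=n+m\ge 1$. Then $T^Np=T^m(T^np)\in V$, and by (4) $f_N(p)=f_n(p)+f_m(T^np)$ is within $\varepsilon$ of $(z-d)+d=z$. $\square$

## Density of $\mathcal B(x)$: proof of Theorem 1

**Step 1: reduce to density of open sets.** For $w\in\mathbb Q+i\mathbb Q$ and $k\in\mathbb N$ let
$$O_{w,k}=\bigcup_{N\ge1}\{y\in\mathsf T:|S_2((y,x);N)-w|<1/k\}.$$
Each $O_{w,k}$ is open, since $S_2((y,x);N)$ is continuous in $y$. A sequence is dense in $\mathbb C$ exactly when it comes within $1/k$ of every $w\in\mathbb Q+i\mathbb Q$ for every $k$. So $\mathcal B(x)=\bigcap_{w,k}O_{w,k}$ is a $\mathcal G_\delta$, and by Baire's theorem it suffices that each $O_{w,k}$ is dense.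

**Step 2: apply Lemma 5 near the curve of Weyl sums.** Let $J$ be a nonempty open arc, $y_0\in J$, $\varepsilon=1/(2k)$. By (3) we are interested in starting points $(y+2x,y+x)$. Lemma 5 only gives a start near $(y_0+2x,y_0+x)$, so we allow a small box and repair afterwards. Choose $\kappa>0$ with
$$\kappa\le\frac{\varepsilon}{4\pi(|w|+\varepsilon)}$$
and such that the $\kappa$-neighborhood of $y_0$ lies in $J$. Apply Lemma 5 with $V=\mathsf T^2$, $z=w$ and
$$U=\{(u,v):\|u-y_0-2x\|<\kappa,\ \|v-y_0-x\|<\kappa\}.$$
It gives $N\ge1$ and $(u,v)\in U$ with $|f_N(u,v)-w|<\varepsilon$.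

**Step 3: slide onto the curve.** Put $y=u-2x$. Then $\|y-y_0\|<\kappa$, so $y\in J$. By (3), $S_2((y,x);N)=e(y+x)W_N(u)$, while $f_N(u,v)=e(v)W_N(u)$. The two differ only in the unimodular factor, and $|W_N(u)|=|f_N(u,v)|<|w|+\varepsilon$ is bounded independently of $N$. Also $\|y+x-v\|\le\|y-y_0\|+\|y_0+x-v\|<2\kappa$. Hence
$$|S_2((y,x);N)-f_N(u,v)|=|W_N(u)|\,|e(y+x)-e(v)|\le(|w|+\varepsilon)\cdot2\pi\cdot2\kappa\le\varepsilon.$$
So $|S_2((y,x);N)-w|<2\varepsilon=1/k$, that is, $y\in J\cap O_{w,k}$. Thus $O_{w,k}$ is dense. Every $x$ in Forrest's conjecture is irrational, so the conjecture follows. $\blacksquare$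

## Joint density with $2Nx$ and $Ny+N^2x$: proof of Theorem 2(a)

In the last proof the target set $V$ of Lemma 5 was not used. Now we use it to steer the two torus coordinates.

**Step 1: the open sets.** The set of $y$ in question is the intersection, over a countable dense set of $(s,\tau,w)\in\mathsf T^2\times\mathbb C$ and over $k\in\mathbb N$, of the sets of those $y$ for which some $N\ge1$ satisfies
$$\|2Nx-s\|<\tfrac1k,\qquad\|Ny+N^2x-\tau\|<\tfrac1k,\qquad|S_2((y,x);N)-w|<\tfrac1k.$$
For each fixed $N$ these are open conditions on $y$, so each set is open. By Baire's theorem it suffices that each is dense.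

**Step 2: choose $U$ and $V$.** Let $J$ be a nonempty open arc and $y_0\in J$. Take $\varepsilon=1/(2k)$, $\kappa$ and $U$ as in the proof of Theorem 1, with additionally $4\kappa<1/k$. Let $V$ be the open $\kappa$-box around $(y_0+2x+s,\ y_0+x+\tau+s)$. Lemma 5 with $z=w$ gives $N\ge1$ and $p=(u,v)\in U$ with $T^Np\in V$ and $|f_N(p)-w|<\varepsilon$. Put $y=u-2x\in J$. As in Step 3 of the previous proof, $|S_2((y,x);N)-w|<1/k$.

**Step 3: read off the two torus coordinates.** Write $(T^Np)_1$ and $(T^Np)_2$ for the coordinates of $T^Np$. By (1), $2Nx=(T^Np)_1-u$. Here $(T^Np)_1$ is within $\kappa$ of $y_0+2x+s$ and $u$ within $\kappa$ of $y_0+2x$, so $2Nx$ is within $2\kappa<1/k$ of $s$. Next, since $u=y+2x$,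
$$(T^Np)_2=v+Nu+N^2x=v+Ny+2Nx+N^2x,$$
so
$$Ny+N^2x=(T^Np)_2-v-2Nx.$$
The three terms on the right are within $\kappa$, $\kappa$ and $2\kappa$ of $y_0+x+\tau+s$, $y_0+x$ and $s$ respectively. Hence $Ny+N^2x$ lies within $4\kappa<1/k$ of $(y_0+x+\tau+s)-(y_0+x)-s=\tau$. All three conditions hold at $y\in J$, so the open set is dense. $\blacksquare$
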